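\title{Real quadratic fields with four negative prime discriminants and narrow $2$-class field tower of length two}

\begin{abstract}
Let $k$ be a real quadratic field whose discriminant is not a sum of two squares and whose $2$-class group is of type $(2,2)$, and let $G$ be the Galois group over $k$ of the second narrow Hilbert $2$-class field of $k$. We prove a conjecture from a paper of Benjamin and Chems-Eddin: if $G/G_3$ is the group $64.150$ of the Hall--Senior tables, then the narrow $2$-class field tower of $k$ has length $2$. The proof views the tower over $\mathbb Q$, where the Galois group is generated by four involutions subject to relations given by Legendre symbols, and shows that three of these relations force the commutator subgroup to be abelian. The same method bounds the length of the tower for a wider family, characterizes the fields in question by six Legendre symbols, and shows that the $2$-class group of the first narrow Hilbert $2$-class field has rank $3$ and $4$-rank at least $2$.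
\end{abstract}

\section{Introduction}

For a number field $F$, let $F^1_+$ be its narrow Hilbert $2$-class field, the maximal abelian $2$-extension of $F$ that is unramified at all finite primes. Iterating, $F^0_+=F$ and $F^{n+1}_+=(F^n_+)^1_+$, gives the narrow $2$-class field tower
\[
F\subseteq F^1_+\subseteq F^2_+\subseteq\cdots ,
\]
and its \emph{length} $t$ is the least $n$ with $F^n_+=F^{n+1}_+$. We write $\operatorname{Cl}_2(F)$ for the $2$-class group of $F$, regarded as the quotient of the class group by its subgroup of elements of odd order, and $h_2(F)$ for its order. By class field theory $\operatorname{Gal}(F^1_+/F)$ is the narrow $2$-class group of $F$. If $F$ is totally complex, the narrow and the ordinary class group coincide, and the Artin map, which sends a prime to its Frobenius element, identifies $\operatorname{Cl}_2(F)$ with $\operatorname{Gal}(F^1_+/F)$.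

The length measures how far the Galois group of the tower is from being abelian: $t\le1$ if and only if $\operatorname{Gal}(F^2_+/F)$ is abelian, and $t\le 2$ if and only if $\operatorname{Gal}(F^3_+/F^1_+)$ is abelian. This paper decides the second question for one family of real quadratic fields.

\subsection{The problem}\label{sec:problem}

For a group $X$ let $X_1=X$, $X_{i+1}=[X_i,X]$ be the lower central series. Let $k$ be a real quadratic field of discriminant $d$ and put $G=\operatorname{Gal}(k^2_+/k)$. We say that $k$ is \emph{of type $64.150$} if $d$ is not a sum of two squares, $\operatorname{Cl}_2(k)\cong(2,2)$, and $G/G_3$ is isomorphic to the group of order $64$ numbered $150$ in the tables of Hall and Senior \cite{HS}. Here $(n_1,\dots,n_r)$ denotes $\mathbb Z/n_1\times\dots\times\mathbb Z/n_r$.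

Recall that the prime discriminants are $-4$, $\pm8$ and $(-1)^{(p-1)/2}p$ for odd primes $p$; they are the discriminants of the quadratic fields ramified at a single prime, and the negative ones are $-4$, $-8$ and $-p$ with $p\equiv3\pmod4$. For a discriminant $D$ and a prime $p\nmid D$, the symbol $\bigl(\frac Dp\bigr)$ is $1$ if $p$ splits in $\mathbb Q(\sqrt D)$ and $-1$ if $p$ is inert. For odd $p$ this is the Legendre symbol; for $p=2$ it is the Kronecker symbol, equal to $1$ for $D\equiv1$ and to $-1$ for $D\equiv5\pmod 8$. A factorization $D_1\cdot D_2$ of a discriminant into two discriminants is a \emph{$C_4$-splitting} if $\bigl(\frac{D_1}{p}\bigr)=1$ for all primes $p\mid D_2$ and $\bigl(\frac{D_2}{p}\bigr)=1$ for all primes $p\mid D_1$.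

The fields of type $64.150$ form the cases $(c_3)$ and $(d_1)$ in a classification of Benjamin and Snyder, which gives the following facts.
\begin{itemize}
\item[(F1)] $k=\mathbb Q(\sqrt{d_1d_2d_3d_4})$ with distinct negative prime discriminants $d_j$; let $p_j$ be the prime dividing $d_j$.
\item[(F2)] If $d\equiv4\pmod 8$, then $d_4=-4$.
\item[(F3)] The $d_j$ can be labeled so that $\bigl(\frac{d_1}{p_2}\bigr)=\bigl(\frac{d_2}{p_3}\bigr)=\bigl(\frac{d_3}{p_1}\bigr)=-1$ and so that, by further conditions on symbols involving $p_4$, the factorizations $d_1\cdot d_3d_4$ and $d_2\cdot d_1d_4$ are $C_4$-splittings.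
\end{itemize}
The primes $p_j$ are distinct, so that $d=d_1d_2d_3d_4$. Otherwise both $-4$ and $-8$ occur and $d=8\cdot(-p)(-q)$; by genus theory the largest elementary abelian $2$-extension of $k$ unramified at all places is then $\mathbb Q(\sqrt2,\sqrt{pq})$, and $\operatorname{Cl}_2(k)$ is cyclic.

Fix a labeling as in (F1)--(F3), and let $F_1=\mathbb Q(\sqrt{d_1d_3d_4})$ and $F_2=\mathbb Q(\sqrt{d_1d_2d_4})$. The two $C_4$-splittings give primitive integer solutions of
\[
a_1^2=d_1b_1^2+d_3d_4c_1^2,\qquad a_2^2=d_2b_2^2+d_1d_4c_2^2 .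
\]
The numbers $u_1=a_1+c_1\sqrt{d_3d_4}$ and $u_2=a_2+c_2\sqrt{d_1d_4}$ have negative norms $d_1b_1^2$ and $d_2b_2^2$, and the solutions and signs can be chosen so that $u_j$ is positive, its conjugate is negative, and $F_j(\sqrt{u_j})$ is a cyclic quartic extension of $F_j$ unramified at all finite primes. Fix such choices and put
\[
L_1=k^1_+(\sqrt{u_1}),\qquad L_2=k^1_+(\sqrt{u_2}),\qquad L_0=k^1_+(\sqrt{u_1u_2}).
\]
These are the three quadratic subextensions of the biquadratic extension $L_1L_2/k^1_+$, which is unramified at all finite primes.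

\begin{example}\label{ex:main}
The field of discriminant $d=7\cdot23\cdot31\cdot4$ is given with the problem as a field of type $64.150$, with $d_1=-7$, $d_2=-31$, $d_3=-23$, $d_4=-4$, $u_1=19+4\sqrt{23}$ and $u_2=9+4\sqrt7$. Its symbols are $\bigl(\frac{-7}{31}\bigr)=\bigl(\frac37\bigr)=-1$, $\bigl(\frac{-31}{23}\bigr)=\bigl(\frac{3}{23}\bigr)\bigl(\frac{5}{23}\bigr)=-1$, $\bigl(\frac{-23}{7}\bigr)=\bigl(\frac57\bigr)=-1$, and $\bigl(\frac{d_j}{2}\bigr)=1$ for $j\le3$ because $-7\equiv-31\equiv-23\equiv1\pmod8$.
\end{example}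

Benjamin and Snyder proved that a field of type $64.150$ has $t=2$ if and only if $h_2(L_j)/h_2(k^1_+)=\frac12$ for $j=0,1,2$. To see what the ratios measure, note that $k^1_+$ is totally complex (it contains $\sqrt{d_1}$) and that $k^2_+/L_j$ is abelian and unramified. Hence $k^2_+\subseteq (L_j)^1_+$ and $h_2(L_j)=\frac12h_2(k^1_+)\cdot[(L_j)^1_+:k^2_+]$. The ratio is always at least $\frac12$, and it equals $\frac12$ exactly when the class field of $L_j$ does not reach beyond $k^2_+$. The conjecture, posed in \cite{BC}, is that every field of type $64.150$ satisfies the criterion and therefore has $t=2$.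

The hypothesis concerns a quotient of $G$, while the conclusion concerns $\operatorname{Gal}(k^3_+/k^2_+)$, which $G$ does not see. The link between the two is the ground field $\mathbb Q$. Over $\mathbb Q$ the Galois group of the tower is generated by four inertia groups of order $2$, each generator commutes with a Frobenius element, and the Frobenius elements are known modulo commutators from the symbols $\bigl(\frac{d_j}{p_i}\bigr)$. The order of $G/G_3$ determines these symbols. If the commutator ambiguity is ignored, a three-line argument (Section~\ref{sec:group}) makes the generators of $\operatorname{Gal}(k^3_+/k^1_+)$ commute, which is the reason to expect $t=2$; the proof consists in controlling the ambiguity.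

\subsection{Results}

\begin{theorem}\label{thm:conj}
Let $k$ be of type $64.150$. Then $h_2(L_j)/h_2(k^1_+)=\frac12$ for $j=0,1,2$, and the narrow $2$-class field tower of $k$ has length $2$.
\end{theorem}

For prime discriminants $d_1,\dots,d_r$ with distinct primes $p_j\mid d_j$, define $\ell_{ij}\in\{0,1\}$ for $i\ne j$ by $\bigl(\frac{d_j}{p_i}\bigr)=(-1)^{\ell_{ij}}$. Theorem~\ref{thm:conj} is deduced from a statement that involves only the symbols modulo $p_1,p_2,p_3$.

\begin{theorem}\label{thm:wide}
Let $d_1,\dots,d_4$ be negative prime discriminants with distinct primes $p_j\mid d_j$, let $k=\mathbb Q(\sqrt{d_1d_2d_3d_4})$ and $K=\mathbb Q(\sqrt{d_1},\dots,\sqrt{d_4})$. Assume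
\begin{gather}
\ell_{13}=\ell_{21}=\ell_{32}=1,\qquad \ell_{12}=\ell_{23}=\ell_{31}=0,\label{eq:cycle}\\
\ell_{14}=\ell_{24}=\ell_{34}=1,\label{eq:sink}
\end{gather}
with no condition on $\bigl(\frac{d_j}{p_4}\bigr)$. Then $\operatorname{Cl}_2(k)\cong(2,2)$, the narrow $2$-class group of $k$ is $(2,2,2)$, $k^1_+=K$, the group $\operatorname{Cl}_2(K)$ has rank at most $3$, $t\le2$, and for every field $L$ with $k^1_+\subseteq L\subseteq k^2_+$,
\begin{equation}\label{eq:classnumber}
\operatorname{Cl}_2(L)\cong\operatorname{Gal}(k^2_+/L),\qquad h_2(L)=h_2(k^1_+)/[L:k^1_+].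
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:class}
For a real quadratic field $k$ whose discriminant $d$ is not a sum of two squares, the following are equivalent.
\begin{itemize}
\item[(a)] $\operatorname{Cl}_2(k)\cong(2,2)$ and $G/G_3\cong64.150$.
\item[(b)] $d=d_1d_2d_3d_4$ with negative prime discriminants $d_j$, $d_1,d_2,d_3\neq-4$, which can be labeled so that
\[
\Bigl(\frac{d_1}{p_2}\Bigr)=\Bigl(\frac{d_2}{p_3}\Bigr)=\Bigl(\frac{d_3}{p_1}\Bigr)=-1,\qquad
\Bigl(\frac{d_1}{p_4}\Bigr)=\Bigl(\frac{d_2}{p_4}\Bigr)=\Bigl(\frac{d_3}{p_4}\Bigr)=1 .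
\]
\end{itemize}
\end{theorem}

The $4$-rank of a finite abelian $2$-group is the number of its cyclic factors of order at least $4$.

\begin{theorem}\label{thm:rank}
Let $k$ be of type $64.150$ and $N=\operatorname{Gal}(k^2_+/k^1_+)\cong\operatorname{Cl}_2(k^1_+)$.
\begin{itemize}
\item[(1)] $N$ has rank $3$ and $4$-rank at least $2$; in particular $h_2(k^1_+)\ge32$ and $|G|\ge256$.
\item[(2)] For every prime $\mathfrak P$ of $k^1_+$ above $p_4$, the class of $\mathfrak P$ in $\operatorname{Cl}_2(k^1_+)$ has order at most $2$. If some such $\mathfrak P$ is inert in some quadratic extension of $k^1_+$ unramified at finite primes, then $\operatorname{Cl}_2(k^1_+)\cong(2,2^a,2^b)$ with $a,b\ge2$.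
\item[(3)] The bound on the $4$-rank is sharp: for $d=7\cdot23\cdot31\cdot4$ the $4$-rank is exactly $2$.
\end{itemize}
\end{theorem}

Of the facts quoted in Section~\ref{sec:problem}, Theorem~\ref{thm:wide} uses none. Theorem~\ref{thm:conj} uses (F1), (F2), the three symbols in (F3), the equality $|G/G_3|=64$, and that the $L_j$ are quadratic over $k^1_+$ and unramified at finite primes; it does not use the criterion of Benjamin and Snyder. Theorem~\ref{thm:class} uses in addition that the field of Example~\ref{ex:main} is of type $64.150$.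

\subsection{Group-theoretic conventions}

We write $x^g=g^{-1}xg$, $[x,y]=x^{-1}y^{-1}xy$ and $[x,y,z]=[[x,y],z]$, so that $x^g=x[x,g]$ and
\begin{equation}\label{eq:comm}
[x,yz]=[x,z]\,[x,y]^z,\qquad [xy,z]=[x,z]^y\,[y,z].
\end{equation}
We put $X'=X_2$ and let $X^2$ be the subgroup generated by the squares. An \emph{involution} is an element $t$ with $t^2=1$, possibly trivial. Three standard facts are used repeatedly.
\begin{itemize}
\item[(G1)] By \eqref{eq:comm}, the commutator induces a bilinear map $X_i/X_{i+1}\times X/X_2\to X_{i+1}/X_{i+2}$, and its image generates $X_{i+1}/X_{i+2}$.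
\item[(G2)] If $X$ is a finite $2$-group, its Frattini subgroup is $\Phi(X)=X^2\supseteq X'$, and elements whose images generate $X/\Phi(X)$ generate $X$.
\item[(G3)] A finite $2$-group is nilpotent, and each of its minimal normal subgroups is central of order $2$.
\end{itemize}
If $X$ is generated by involutions $t_1,\dots,t_r$, then $X/X_2$ is elementary abelian of order at most $2^r$, and by (G1) the group $V=X_2/X_3$ is generated by the classes $e_{ij}$ of $[t_i,t_j]$. Since $2e_{ij}$ is the class of $[t_i^2,t_j]=1$, the group $V$ is an $\mathbb F_2$-vector space, $e_{ij}=e_{ji}$ and $e_{ii}=0$. We keep this notation.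

\section{The Galois group of the tower over $\mathbb Q$}\label{sec:arith}

Over $k$ the tower is unramified at finite primes, so its Galois group has no distinguished elements. Over $\mathbb Q$ the ramified primes supply generators and their Frobenius elements supply relations.

\begin{proposition}\label{prop:galois}
Let $d_1,\dots,d_r$ be prime discriminants with distinct primes $p_j\mid d_j$, let $k=\mathbb Q(\sqrt{d_1\cdots d_r})$ and $K=\mathbb Q(\sqrt{d_1},\dots,\sqrt{d_r})$, and let $n\ge1$. Then $K\subseteq k^1_+$, and $k^n_+/\mathbb Q$ is Galois with group a finite $2$-group $\Gamma$. Choose any primes $P_i\mid p_i$ of $k^n_+$, with decomposition groups $\mathcal D_i\subseteq\Gamma$.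
\begin{itemize}
\item[(1)] The inertia group of $P_i$ is $\langle t_i\rangle$ of order $2$, it is central in $\mathcal D_i$, and $\Gamma=\langle t_1,\dots,t_r\rangle$.
\item[(2)] $t_i$ moves $\sqrt{d_i}$ and fixes $\sqrt{d_j}$ for $j\ne i$. Moreover $[K:\mathbb Q]=2^r$ and $\Gamma_2=\operatorname{Gal}(k^n_+/K)$.
\item[(3)] $\operatorname{Gal}(k^n_+/k)$ consists of the words of even length in the $t_i$ and is generated by the elements $t_it_r$, $i<r$.
\item[(4)] There are $\sigma_i\in\mathcal D_i$ with
\begin{equation}\label{eq:frob}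
[t_i,\sigma_i]=1,\qquad \sigma_i\equiv\prod_{j\ne i}t_j^{\ell_{ij}}\pmod{\Gamma_2}\qquad(1\le i\le r).
\end{equation}
\end{itemize}
\end{proposition}

\begin{proof}
The prime $p_i$ is ramified in $\mathbb Q(\sqrt{d_i})$ and unramified in $\mathbb Q(\sqrt{d_j})$ for $j\neq i$, so its ramification index is $2$ both in $K$ and in $k$. No other prime ramifies in $K$. Thus $K/k$ is an abelian $2$-extension unramified at finite primes, and $K\subseteq k^1_+$. If $k^{m}_+$ is Galois over $\mathbb Q$, every conjugate of $k^{m+1}_+$ is again an abelian $2$-extension of $k^m_+$ unramified at finite primes, hence is contained in $k^{m+1}_+$; by induction $k^n_+/\mathbb Q$ is Galois.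

(1) As $k^n_+/k$ is unramified at finite primes, only $p_1,\dots,p_r$ ramify in $k^n_+$, each with index $2$. The inertia group is normal in $\mathcal D_i$, and a normal subgroup of order $2$ is central. The normal closure of $t_1,\dots,t_r$ contains all inertia groups, so its fixed field is unramified over $\mathbb Q$ at all finite primes and equals $\mathbb Q$ by Minkowski's theorem. Conjugate elements have the same image in the abelian group $\Gamma/\Phi(\Gamma)$, so the $t_i$ generate $\Gamma/\Phi(\Gamma)$, and then $\Gamma$ by (G2).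

(2) The image of $t_i$ in $\operatorname{Gal}(\mathbb Q(\sqrt{d_j})/\mathbb Q)$ generates the inertia group there, which gives the first claim. Hence the images of the $t_i$ in $\operatorname{Gal}(K/\mathbb Q)$ are independent and $[K:\mathbb Q]=2^r$. Since $|\Gamma/\Gamma_2|\le2^r$ and $K/\mathbb Q$ is abelian, $K$ is the fixed field of $\Gamma_2$.

(3) Each $t_i$ moves $\sqrt{d_1}\cdots\sqrt{d_r}$, so a word fixes $k$ exactly when its length is even, and $t_it_j=(t_it_r)(t_jt_r)^{-1}$.

(4) Let $\sigma_i\in\mathcal D_i$ lift the Frobenius generator of $\mathcal D_i/\langle t_i\rangle$. It commutes with $t_i$ by (1) and multiplies $\sqrt{d_j}$ by $\bigl(\frac{d_j}{p_i}\bigr)$ for $j\ne i$. After replacing $\sigma_i$ by $\sigma_it_i$ if necessary, it fixes $\sqrt{d_i}$. Then $\sigma_i$ and $\prod_{j\neq i}t_j^{\ell_{ij}}$ agree on $K$, and (2) gives the congruence.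
\end{proof}

For $r=2$ the group $\Gamma$ is generated by two involutions, $\operatorname{Gal}(k^n_+/k)=\langle t_1t_2\rangle$ is cyclic, and $t\le1$. Two features of this dihedral case survive for $r=4$: the commutator $[t_i,t_j]$ equals $(t_it_j)^2$, and it is inverted by both $t_i$ and $t_j$, because
\begin{equation}\label{eq:invert}
(t_it_j)^{t_i}=(t_it_j)^{t_j}=t_jt_i=(t_it_j)^{-1}.
\end{equation}

Negativity of the $d_j$ enters through two lemmas. The first says that, away from $-4$, exactly one of $\ell_{ij},\ell_{ji}$ equals $1$.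

\begin{lemma}\label{lem:recip}
Let $d_1,\dots,d_4$ be negative prime discriminants with distinct primes $p_j\mid d_j$.
\begin{itemize}
\item[(1)] If $i\ne j$ and $d_i,d_j\ne-4$, then $\ell_{ij}+\ell_{ji}=1$. If $d_4=-4$, then $\ell_{j4}=1$ for $j\le3$.
\item[(2)] Let $d_1,d_2,d_3\ne-4$. If $\ell_{13}=\ell_{21}=\ell_{32}=1$, then \eqref{eq:cycle} holds. If $\ell_{41}=\ell_{42}=\ell_{43}=0$, then \eqref{eq:sink} holds.
\end{itemize}
\end{lemma}

\begin{proof}
(1) For odd $p_i,p_j\equiv3\pmod4$ we have $\bigl(\frac{-p_i}{p_j}\bigr)\bigl(\frac{-p_j}{p_i}\bigr)=\bigl(\frac{p_i}{p_j}\bigr)\bigl(\frac{p_j}{p_i}\bigr)=-1$ by quadratic reciprocity. For the pair $-8,-p$: if $p\equiv3\pmod8$ then $\bigl(\frac{-8}{p}\bigr)=1$ and $\bigl(\frac{-p}{2}\bigr)=-1$; if $p\equiv7\pmod8$ then $\bigl(\frac{-8}{p}\bigr)=-1$ and $\bigl(\frac{-p}{2}\bigr)=1$. If $d_4=-4$, then $p_j\equiv3\pmod 4$ for $j\le3$, and $\bigl(\frac{-4}{p_j}\bigr)=-1$.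

(2) The first claim follows from (1). The second follows from the first sentence of (1) if $d_4\ne-4$ and from the second if $d_4=-4$.
\end{proof}

\begin{lemma}\label{lem:narrow}
If the discriminant $d$ of a real quadratic field $k$ is divisible by a prime $p\equiv3\pmod4$, then the narrow class number of $k$ is twice the class number.
\end{lemma}

\begin{proof}
The narrow class number equals the class number if the fundamental unit has norm $-1$, and is twice the class number otherwise. If $-1$ were a norm from $k$, then $x^2-dy^2=-z^2$ with coprime integers $x,y,z$. From $p\mid x^2+z^2$ we get $p\mid x$ and $p\mid z$, so $p^2\mid dy^2$; as $p^2\nmid d$, also $p\mid y$, a contradiction.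
\end{proof}

At most one of four negative prime discriminants with distinct primes is even, so Lemma~\ref{lem:narrow} applies to all fields considered below.

\section{Four involutions}\label{sec:group}

Under \eqref{eq:cycle} and \eqref{eq:sink}, the congruences \eqref{eq:frob} read $\sigma_1\equiv t_3t_4$, $\sigma_2\equiv t_1t_4$, $\sigma_3\equiv t_2t_4$ modulo $\Gamma_2$. The following theorem is what these three relations give.

\begin{theorem}\label{thm:group}
Let $\Gamma$ be a finite $2$-group generated by involutions $t_1,\dots,t_4$. Suppose there are $\delta_1,\delta_2,\delta_3\in\Gamma_2$ with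
\begin{equation}\label{eq:rel}
[t_1,\,t_3t_4\delta_1]=1,\qquad[t_2,\,t_1t_4\delta_2]=1,\qquad[t_3,\,t_2t_4\delta_3]=1 .
\end{equation}
Put $N=\Gamma_2$ and $\alpha_i=(t_it_4)^2=[t_i,t_4]$ for $i=1,2,3$. Then
\begin{itemize}
\item[(1)] $\Gamma_3=N^2=\Phi(N)$ and $N=\langle\alpha_1,\alpha_2,\alpha_3\rangle$;
\item[(2)] $N$ is abelian, and $t_4$ acts on $N$ by inversion.
\end{itemize}
\end{theorem}

The idea is visible when $\delta_1=\delta_2=\delta_3=1$. Let $(j,i)$ be one of $(2,1)$, $(3,2)$, $(1,3)$. Then $t_j$ commutes with $t_it_4$, hence with $\alpha_i$. Conjugating by $t_4$ and using \eqref{eq:invert}, we find that $t_j^{t_4}$ commutes with $\alpha_i^{-1}$, hence with $\alpha_i$. Therefore $\alpha_j=t_jt_4t_jt_4=t_j\,t_j^{t_4}$ commutes with $\alpha_i$. The three pairs $\{i,j\}$ are all the pairs in $\{1,2,3\}$, so the $\alpha_i$ commute with one another. This special case has a geometric model, which is used again in Sections~\ref{sec:class} and~\ref{sec:rank}.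

\begin{example}\label{ex:model}
Let $\Pi$ be the group of isometries of $\mathbb R^3$ generated by the involutions
\begin{align*}
\tau_1(x,y,z)&=(\tfrac12-x,\,-y,\,z), & \tau_2(x,y,z)&=(x,\,\tfrac12-y,\,-z),\\
\tau_3(x,y,z)&=(-x,\,y,\,\tfrac12-z), & \tau_4(x,y,z)&=(-x,-y,-z),
\end{align*}
three half-turns and the point reflection in the origin; the product is composition. Permuting the coordinates cyclically permutes $\tau_1,\tau_2,\tau_3$ cyclically and fixes $\tau_4$. We have $\tau_3\tau_4(x,y,z)=(x,-y,z+\frac12)$, and both $\tau_1\cdot\tau_3\tau_4$ and $\tau_3\tau_4\cdot\tau_1$ send $(x,y,z)$ to $(\frac12-x,\,y,\,z+\frac12)$. By symmetry \eqref{eq:rel} holds with all $\delta_i=1$, and $(\tau_i\tau_4)^2$ is the translation by the basis vector $\mathbf e_i$.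

Let $\Lambda=\mathbb Z^3\subseteq\Pi$ be the group of integral translations. An element of $\Pi$ acts on $\Lambda$ by conjugation through its linear part, a diagonal matrix with entries $\pm1$, so $\Lambda$, $2\Lambda$, $4\Lambda,\dots$ are normal in $\Pi$. From $1=[\tau_1,\tau_3\tau_4]=[\tau_1,\tau_4][\tau_1,\tau_3]^{\tau_4}$ we get $[\tau_1,\tau_3]\in\Lambda$, and by symmetry all $[\tau_i,\tau_j]$ lie in $\Lambda$. Hence $\Pi_2=\Lambda$. A sign change moves $v\in\Lambda$ by an element of $2\Lambda$, and $[v,\tau_4]=-2v$, so $\Pi_3=2\Lambda$. Finally $|\Pi/\Lambda|=16$: the linear parts form a group of order $8$, and $\tau_1\tau_2\tau_3$ is the translation by $(\frac12,-\frac12,-\frac12)\notin\Lambda$. The quotients $\Pi/2^n\Lambda$ satisfy the hypotheses of Theorem~\ref{thm:group} with $N\cong(2^n,2^n,2^n)$, and $|\Pi/\Pi_3|=128$.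
\end{example}

Without the relations \eqref{eq:rel} the conclusion fails. Let $X$ be the dihedral group of order $8$ and $\Gamma=(X\times X)\rtimes\langle s\rangle$, where $s$ swaps the factors. This group is generated by $s$ and two involutions in $X\times1$, and $[(x,1),s]=(x^{-1},x)$, so $\Gamma_2$ projects onto the nonabelian group $X$.

For general $\delta_i$, the element $t_j$ commutes only with $(t_it_4\delta)^2=\alpha_i\omega$, where $\omega\in\Gamma_3$ is an error term. The argument above survives if $\omega$ is central in $N$ and $t_4$ inverts $\omega$ up to an element central in $\Gamma$. Both properties can be arranged by passing to a quotient in which $|N'|=2$, because there squares are central in $N$, provided that $\Gamma_3$ is generated by squares of elements of $N$. This is why (1) comes first.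

\begin{proof}[Proof of Theorem~\ref{thm:group}(1)]
Since $V=N/\Gamma_3$ has exponent $2$, we have $N^2\subseteq\Gamma_3$. By (G1), the relations \eqref{eq:rel} read modulo $\Gamma_3$ as
\begin{equation}\label{eq:V}
e_{13}=e_{14},\qquad e_{12}=e_{24},\qquad e_{23}=e_{34},
\end{equation}
so $e_{14},e_{24},e_{34}$ span $V$.

Let $U=\Gamma_3/N^2\Gamma_4$, written additively. By (G1) the commutator induces a bilinear map $\langle\,,\rangle\colon V\times\Gamma/\Gamma_2\to U$, and $U$ is generated by the twelve elements $\langle e_{i4},t_k\rangle$ with $i\le3$, $k\le4$. We show that all of them vanish.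

If $u=[t_i,t_j]$ and $k\in\{i,j\}$, then $[u,t_k]=u^{-1}u^{t_k}=u^{-2}\in N^2$ by \eqref{eq:invert}, so $\langle e_{ij},t_i\rangle=\langle e_{ij},t_j\rangle=0$. By \eqref{eq:V}, $e_{14}=e_{13}$ is annihilated by $t_1,t_3,t_4$; $e_{24}=e_{12}$ by $t_1,t_2,t_4$; and $e_{34}=e_{23}$ by $t_2,t_3,t_4$. This accounts for nine elements.

For the other three we use the Hall--Witt identity
\[
[x,y^{-1},z]^y\,[y,z^{-1},x]^z\,[z,x^{-1},y]^x=1 .
\]
For $x,y,z=t_i,t_j,t_k$ the inverses disappear, and conjugation is trivial on $\Gamma_3/\Gamma_4$, so $\langle e_{ij},t_k\rangle+\langle e_{jk},t_i\rangle+\langle e_{ik},t_j\rangle=0$. The triples $(1,2,4)$, $(2,3,4)$, $(1,3,4)$ give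
\begin{align*}
\langle e_{12},t_4\rangle+\langle e_{24},t_1\rangle+\langle e_{14},t_2\rangle&=0,\\
\langle e_{23},t_4\rangle+\langle e_{34},t_2\rangle+\langle e_{24},t_3\rangle&=0,\\
\langle e_{13},t_4\rangle+\langle e_{14},t_3\rangle+\langle e_{34},t_1\rangle&=0.
\end{align*}
In each line the first two terms are among the nine, so the third vanishes.

Thus $\Gamma_3=N^2\Gamma_4$. In the nilpotent group $\Gamma/N^2$ the third and fourth terms of the lower central series coincide, so the series is stationary from the third term on, and that term is trivial. Hence $\Gamma_3=N^2=\Phi(N)$. The $\alpha_i$ span $V=N/\Phi(N)$, so they generate $N$ by (G2).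
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:group}(2)]
Suppose $N'\ne1$. Let $Y$ be maximal among the normal subgroups of $\Gamma$ properly contained in $N'$. By (G3), $N'/Y$ is central of order $2$ in $\Gamma/Y$. The group $\Gamma/Y$ satisfies the hypotheses of the theorem, its commutator subgroup is $N/Y$, and $(N/Y)'=N'/Y$. So we may assume that $N'=\langle z\rangle$ has order $2$ and is central in $\Gamma$. Two facts follow.

First, $[x^2,y]=[x,y]^x[x,y]=[x,y]^2=1$ for $x,y\in N$, so by (1)
\begin{equation}\label{eq:central}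
\Gamma_3=N^2\subseteq Z(N).
\end{equation}
Second, $x\mapsto x\,x^{t_4}$ induces an endomorphism of the abelian group $N/N'$, and it kills the generators $\alpha_i$ by \eqref{eq:invert}. Hence
\begin{equation}\label{eq:almost}
x\,x^{t_4}\in\langle z\rangle\subseteq Z(\Gamma)\qquad\text{for all }x\in N .
\end{equation}

Let $(j,i)\in\{(2,1),(3,2),(1,3)\}$, and put $a=t_it_4$, $\delta=\delta_j$ and $s=a\delta$, so that $t_j$ commutes with $s$. Then
\[
s^2=a^2\,\delta^a\delta=\alpha_i\,\omega,\qquad \omega=\delta\,[\delta,a]\,\delta .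
\]
Here $[\delta,a]\in\Gamma_3$ commutes with $\delta$ by \eqref{eq:central}, so $\omega=\delta^2[\delta,a]\in\Gamma_3\subseteq Z(N)$. In particular $\alpha_i^{-1}=s^{-2}\omega$, and
\[
(s^2)^{t_4}=\alpha_i^{-1}\omega^{t_4}=s^{-2}\cdot\omega\,\omega^{t_4},
\]
where $\omega\,\omega^{t_4}\in Z(\Gamma)$ by \eqref{eq:almost}. So $t_j$ commutes with $(s^2)^{t_4}$, that is, $t_j^{t_4}$ commutes with $s^2$. Since $t_j$ also commutes with $s^2$, so does $\alpha_j=t_j\,t_j^{t_4}$. As $\omega\in Z(N)$, the element $\alpha_j$ commutes with $\alpha_i=s^2\omega^{-1}$.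

The three pairs show that the generators $\alpha_1,\alpha_2,\alpha_3$ of $N$ commute, contradicting $|N'|=2$. Hence $N$ is abelian in the original group, and $t_4$ inverts $N$ because it inverts each $\alpha_i$.
\end{proof}

The cyclic shape of \eqref{eq:rel} was used twice: in (1), each $e_{i4}$ acquires a third annihilator through \eqref{eq:V}, and in (2), each pair $\{i,j\}$ is served by one relation. No relation for $t_4$ was needed, which is why Theorem~\ref{thm:wide} puts no condition on the symbols modulo $p_4$.

\section{The length of the tower}\label{sec:length}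

\begin{proof}[Proof of Theorem~\ref{thm:wide}]
Let $n\ge2$, let $\Gamma=\operatorname{Gal}(k^n_+/\mathbb Q)$ and $t_i$ be as in Proposition~\ref{prop:galois}, and let $H=\operatorname{Gal}(k^n_+/k)$. By \eqref{eq:cycle}, \eqref{eq:sink} and \eqref{eq:frob} for $i=1,2,3$, the relations \eqref{eq:rel} hold. By Theorem~\ref{thm:group}, $\Gamma_2=\operatorname{Gal}(k^n_+/K)$ is abelian of rank at most $3$ and $\Phi(\Gamma_2)=\Gamma_3$.

We first show $H_2=\Gamma_2$. The elements $a_i=t_it_4$ lie in $H$, and by bilinearity and \eqref{eq:V} the classes in $V$ of $[a_1,a_3]$, $[a_2,a_1]$, $[a_3,a_2]$ are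
\[
e_{13}+e_{14}+e_{34}=e_{34},\qquad e_{12}+e_{24}+e_{14}=e_{14},\qquad e_{23}+e_{34}+e_{24}=e_{24}.
\]
So $H_2$ maps onto $V=\Gamma_2/\Phi(\Gamma_2)$, and $H_2=\Gamma_2$ by (G2). The fixed field of $H_2$ is the largest subextension of $k^n_+/k$ abelian over $k$, which is $k^1_+$. Hence $k^1_+=K$, and the narrow $2$-class group is $\operatorname{Gal}(K/k)\cong(2,2,2)$. By Lemma~\ref{lem:narrow}, $\operatorname{Cl}_2(k)$ has order $4$; as a quotient of $(2,2,2)$ it is $(2,2)$.

The field $K$ is totally complex, so $n=2$ gives $\operatorname{Cl}_2(K)\cong\Gamma_2$, of rank at most $3$. For $n=3$, the extension $k^3_+/k^1_+$ is an abelian $2$-extension unramified at finite primes, so $k^3_+=k^2_+$ and $t\le2$.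

Let $k^1_+\subseteq L\subseteq k^2_+$. Then $L$ is totally complex and $\operatorname{Cl}_2(L)\cong\operatorname{Gal}(L^1_+/L)$. Since $k^2_+/L$ is an unramified abelian $2$-extension, $k^2_+\subseteq L^1_+$. Since $L\subseteq k^2_+$, the extension $L^1_+/k^2_+$ is an unramified abelian $2$-extension, so $L^1_+\subseteq k^3_+=k^2_+$. Thus $L^1_+=k^2_+$ and $h_2(L)=[k^2_+:L]=h_2(k^1_+)/[L:k^1_+]$.
\end{proof}

\begin{remark}\label{rem:wide}
By Lemma~\ref{lem:recip}, Theorem~\ref{thm:wide} covers all $d=4p_1p_2p_3$ with $d_4=-4$, $p_j\equiv3\pmod4$ and $\bigl(\frac{-p_1}{p_2}\bigr)=\bigl(\frac{-p_2}{p_3}\bigr)=\bigl(\frac{-p_3}{p_1}\bigr)=-1$, whatever the $p_j$ are modulo $8$. An instance is $k=\mathbb Q(\sqrt{231})$ with $(p_1,p_2,p_3)=(3,11,7)$, since $\bigl(\frac{-3}{11}\bigr)=\bigl(\frac2{11}\bigr)$, $\bigl(\frac{-11}{7}\bigr)=\bigl(\frac37\bigr)$ and $\bigl(\frac{-7}3\bigr)=\bigl(\frac23\bigr)$ all equal $-1$.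
\end{remark}

To apply Theorem~\ref{thm:wide} to a field of type $64.150$ we need \eqref{eq:sink}. The hypothesis concerns the lower central series of $G$, while the relations \eqref{eq:frob} live in $\Gamma$; the next lemma passes from one to the other.

\begin{lemma}\label{lem:index}
Let $G$ be a subgroup of index $2$ in a group $\Gamma$ with $G_2=\Gamma_2$. Then $G_3=\Gamma_3$.
\end{lemma}

\begin{proof}
The subgroup $G_3\subseteq\Gamma_3$ is characteristic in $G$, hence normal in $\Gamma$. Let $\gamma\in\Gamma$ and $x,y\in G$. Then $x^\gamma=x[x,\gamma]\in xG_2$ and $y^\gamma\in yG_2$, so $[x,y]^\gamma\equiv[x,y]\pmod{G_3}$ by (G1). Thus $\Gamma$ centralizes $G_2/G_3=\Gamma_2/G_3$, which means $\Gamma_3\subseteq G_3$.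
\end{proof}

\begin{proposition}\label{prop:symbols}
Let $k$ be of type $64.150$, labeled as in \textup{(F1)--(F3)}, and let $\Gamma=\operatorname{Gal}(k^2_+/\mathbb Q)$. Then $G_2=\Gamma_2$, $G_3=\Gamma_3$, $|\Gamma_2/\Gamma_3|=8$, $d_1,d_2,d_3\neq-4$, the conditions \eqref{eq:cycle} and \eqref{eq:sink} hold, and $\ell_{41}=\ell_{42}=\ell_{43}=0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:narrow}, $[k^1_+:k]=2\cdot4=8=[K:k]$, so $k^1_+=K$. Hence $G_2=\operatorname{Gal}(k^2_+/k^1_+)=\Gamma_2$ by Proposition~\ref{prop:galois}(2), and $G_3=\Gamma_3$ by Lemma~\ref{lem:index}. Therefore $|V|=|G_2/G_3|=64/8=8$.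

If some $d_j$ equals $-4$, the others are odd, $d\equiv4\pmod8$, and $j=4$ by (F2). So $d_1,d_2,d_3\ne-4$. The symbols in (F3) say $\ell_{21}=\ell_{32}=\ell_{13}=1$, and \eqref{eq:cycle} follows from Lemma~\ref{lem:recip}(2). The four relations \eqref{eq:frob} read modulo $\Gamma_3$ as
\[
e_{13}=\ell_{14}e_{14},\quad e_{12}=\ell_{24}e_{24},\quad e_{23}=\ell_{34}e_{34},\quad \ell_{41}e_{14}+\ell_{42}e_{24}+\ell_{43}e_{34}=0 .
\]
By the first three, $e_{14},e_{24},e_{34}$ span $V$. As $\dim V=3$ they form a basis, so the fourth relation forces $\ell_{41}=\ell_{42}=\ell_{43}=0$. Lemma~\ref{lem:recip}(2) gives \eqref{eq:sink}.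
\end{proof}

The order $64$ is thus the largest that \eqref{eq:cycle} allows, and it excludes a nontrivial fourth relation. For $\mathbb Q(\sqrt{231})$ we have $-3\equiv-11\equiv5$ and $-7\equiv1\pmod8$, the fourth relation is $e_{14}=e_{24}$, and $|G/G_3|\le32$.

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
By Proposition~\ref{prop:symbols}, Theorem~\ref{thm:wide} applies, so $t\le2$. Since $[k^1_+:k]=8$ and $G_2=\operatorname{Gal}(k^2_+/k^1_+)$ has a quotient of order $8$, we have $k\neq k^1_+\ne k^2_+$, and $t=2$. Each $L_j$ is quadratic over $k^1_+$ and unramified at finite primes, so it lies in $k^2_+$, and \eqref{eq:classnumber} gives $h_2(L_j)=\frac12h_2(k^1_+)$.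
\end{proof}

\section{Classification by Legendre symbols}\label{sec:class}

For the implication (b)$\Rightarrow$(a) of Theorem~\ref{thm:class} two things are needed: that the symbols force $|V|=8$, for which extensions must be exhibited, and that $|V|=8$ determines $\Gamma/\Gamma_3$. We begin with the second. Let $\hat\Gamma=\langle T_1,\dots,T_4\mid T_1^2,\dots,T_4^2\rangle$.

\begin{lemma}\label{lem:rigid}
Let $\Gamma$ be as in Theorem~\ref{thm:group} with $|\Gamma/\Gamma_3|=128$. Then there is an isomorphism $\Gamma/\Gamma_3\to\Pi/2\Lambda$ with $t_i\mapsto\tau_i$.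
\end{lemma}

\begin{proof}
Let $W$ be the quotient of $\hat\Gamma$ by $\hat\Gamma_3$ and the relations $[T_1,T_3]=[T_1,T_4]$, $[T_1,T_2]=[T_2,T_4]$, $[T_2,T_3]=[T_3,T_4]$. Then $|W/W_2|\le16$, and $W_2=W_2/W_3$ is an $\mathbb F_2$-space spanned by three elements, so $|W|\le128$. Both $\Gamma/\Gamma_3$ and $\Pi/\Pi_3=\Pi/2\Lambda$ satisfy \eqref{eq:V}, so they are quotients of $W$ via $T_i\mapsto t_i$ and $T_i\mapsto\tau_i$. Both have order $128$, so both maps are isomorphisms.
\end{proof}

The extensions come from the theorem of R\'edei and Reichardt: if $D_1\cdot D_2$ is a $C_4$-splitting, there is a field $E\supseteq\mathbb Q(\sqrt{D_1},\sqrt{D_2})$ that is cyclic quartic over $\mathbb Q(\sqrt{D_1D_2})$, unramified over it at finite primes, and dihedral of order $8$ over $\mathbb Q$.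

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(a)$\Rightarrow$(b) is contained in (F1), (F3) and Proposition~\ref{prop:symbols}.

Assume (b). The $p_j$ are distinct because $d$ is a discriminant. By Lemma~\ref{lem:recip}(2), \eqref{eq:cycle} and \eqref{eq:sink} hold, so Theorem~\ref{thm:wide} gives $\operatorname{Cl}_2(k)\cong(2,2)$ and $k^1_+=K$. Let $\Gamma=\operatorname{Gal}(k^2_+/\mathbb Q)$; it satisfies \eqref{eq:rel}, and $G_2=\Gamma_2$, $G_3=\Gamma_3$ by Lemma~\ref{lem:index}.

Let $(i,j)$ be one of $(1,3)$, $(2,1)$, $(3,2)$, and let $h$ be the third index in $\{1,2,3\}$. Then $\ell_{ij}=\ell_{i4}=1$ and $\ell_{ji}=\ell_{4i}=0$, that is, $\bigl(\frac{d_jd_4}{p_i}\bigr)=1$ and $\bigl(\frac{d_i}{p_j}\bigr)=\bigl(\frac{d_i}{p_4}\bigr)=1$. So $d_i\cdot d_jd_4$ is a $C_4$-splitting; let $E$ be a corresponding field. Since $\mathbb Q(\sqrt{d_id_jd_4})\subseteq K$, the extension $EK/K$ is an abelian $2$-extension unramified at finite primes, and $E\subseteq k^2_+$. The dihedral group $X=\operatorname{Gal}(E/\mathbb Q)$ has $X_3=1$, and $X_2$ is its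 center, of order $2$, with fixed field $\mathbb Q(\sqrt{d_i},\sqrt{d_jd_4})$. Restriction to $E$ therefore induces a linear form $f_i\colon V\to X_2\cong\mathbb F_2$. Two elements of $X$ fail to commute exactly when their images in $X/X_2\cong\mathbb F_2^2$ are linearly independent. Recording the action on $\sqrt{d_i}$ and $\sqrt{d_jd_4}$, these images are
\[
t_i\mapsto(1,0),\qquad t_j\mapsto(0,1),\qquad t_4\mapsto(0,1),\qquad t_h\mapsto(0,0).
\]
Hence $f_i(e_{i4})=1$ and $f_i(e_{j4})=f_i(e_{h4})=0$. The forms $f_1,f_2,f_3$ show that $e_{14},e_{24},e_{34}$ are independent, so $|V|=8$ and $|\Gamma/\Gamma_3|=128$.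

By Lemma~\ref{lem:rigid} and Proposition~\ref{prop:galois}(3), $G/G_3=G/\Gamma_3$ is isomorphic to the subgroup of $\Pi/2\Lambda$ generated by the $\tau_i\tau_4$. This group is the same for all fields satisfying (b). The field of Example~\ref{ex:main} satisfies (b) and has $G/G_3\cong64.150$. Hence $G/G_3\cong64.150$ for all of them.
\end{proof}

\section{The class group of $k^1_+$}\label{sec:rank}

Let $k$ be of type $64.150$, and put $L=k^2_+$, $\Gamma=\operatorname{Gal}(L/\mathbb Q)$, $G=\operatorname{Gal}(L/k)$. By Proposition~\ref{prop:symbols}, $\Gamma$ satisfies \eqref{eq:rel}, $N=\Gamma_2=G_2$, $G/G_2\cong(2,2,2)$ and $|\Gamma/\Gamma_3|=128$. By Theorem~\ref{thm:group}, $N/\Phi(N)=\Gamma_2/\Gamma_3$ has order $8$, so $N$ has rank $3$. By Theorem~\ref{thm:conj}, $L$ is a totally complex field of odd class number.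

A lower bound for $N$ requires an upper bound for the relations of $G$. The plan is as follows. Class field theory shows that $G$ needs at most four relations as a $2$-group. Three of them are the relations \eqref{eq:rel}. We build a group with commutator subgroup $(4,4,4)$ in which these three hold, and the one unknown relation can then shorten only one of the three cyclic factors.

\subsection{At most four relations}

\begin{lemma}\label{lem:H2}
$\dim_{\mathbb F_2}H^2(G,\mathbb F_2)\le4$.
\end{lemma}

\begin{proof}
We use Tate cohomology $\hat H^q(G,\cdot)$, $q\in\mathbb Z$. Recall that $\hat H^{-3}(G,\mathbb Z)=H_2(G,\mathbb Z)$, that the groups $\hat H^q$ are killed by $|G|$ and so vanish on finite modules of odd order, and that Tate's theorem gives $\hat H^{q}(G,\mathbb Z)\cong\hat H^{q+2}(G,C_L)$ for the idele class group $C_L$. Let $U_L=\prod_{w\nmid\infty}\mathcal O_w^\times\times\prod_{w\mid\infty}L_w^\times$. There are exact sequences of $G$-modules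
\[
1\to U_L/\mathcal O_L^\times\to C_L\to\operatorname{Cl}(L)\to1,\qquad 1\to\mathcal O_L^\times\to U_L\to U_L/\mathcal O_L^\times\to1 .
\]
As $\operatorname{Cl}(L)$ has odd order, the first gives $H_2(G,\mathbb Z)\cong\hat H^{-1}(G,C_L)\cong\hat H^{-1}(G,U_L/\mathcal O_L^\times)$.

By Shapiro's lemma, $\hat H^q(G,U_L)$ is the product over the places $v$ of $k$ of the cohomology of a decomposition group $G_w$, $w\mid v$, acting on the factor at $w$. The finite places contribute nothing, because the units of an unramified extension of local fields have trivial Tate cohomology. Each of the two real places contributes $\hat H^q(\operatorname{Gal}(\mathbb C/\mathbb R),\mathbb C^\times)$, which is $0$ for $q=-1$ by periodicity and Hilbert's Theorem~90, and $\mathbb R^\times/\mathbb R_{>0}$ for $q=0$. The long exact sequence of the second sequence therefore identifies $H_2(G,\mathbb Z)$ with the kernel of the sign map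
\[
\hat H^0(G,\mathcal O_L^\times)=\mathcal O_k^\times/\mathrm N_{L/k}\mathcal O_L^\times\longrightarrow\{\pm1\}^2 .
\]
This kernel is a quotient of the group of totally positive units of $k$, which has rank $1$ and does not contain $-1$, hence is infinite cyclic. So $H_2(G,\mathbb Z)$ is cyclic. The universal coefficient theorem gives
\[
H^2(G,\mathbb F_2)\cong\operatorname{Ext}(G/G_2,\mathbb F_2)\oplus\operatorname{Hom}(H_2(G,\mathbb Z),\mathbb F_2),
\]
of dimension at most $3+1$.
\end{proof}

Let $\pi\colon\hat\Gamma\to\Gamma$ be the surjection $T_i\mapsto t_i$, let $R=\ker\pi$, and let $\hat G\subseteq\hat\Gamma$ be the subgroup of words of even length, generated by $T_1T_4,T_2T_4,T_3T_4$. By Proposition~\ref{prop:galois}(3), $\hat G=\pi^{-1}(G)$, so $R\subseteq\hat G$ and $G=\hat G/R$. Put $\bar R=R/R^2[R,\hat G]$, an $\mathbb F_2$-vector space. The five-term exact sequence of the extension $1\to R\to\hat G\to G\to1$ begins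
\[
0\to\operatorname{Hom}(G,\mathbb F_2)\to\operatorname{Hom}(\hat G,\mathbb F_2)\to\operatorname{Hom}(\bar R,\mathbb F_2)\to H^2(G,\mathbb F_2).
\]
The first space has dimension $3$ and the second at most $3$, so the first map is bijective and the last is injective. With Lemma~\ref{lem:H2},
\begin{equation}\label{eq:dimR}
\dim\bar R\le4 .
\end{equation}
Choose $\Delta_i\in\hat\Gamma_2$ with $\pi(\Delta_i)=\delta_i$. By \eqref{eq:rel}, $R$ contains
\[
\rho_1=[T_1,T_3T_4\Delta_1],\qquad\rho_2=[T_2,T_1T_4\Delta_2],\qquad\rho_3=[T_3,T_2T_4\Delta_3].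
\]

\subsection{Twisting the model group}

The natural test group is $\Sigma=\Pi/4\Lambda$, with commutator subgroup $M=\Lambda/4\Lambda\cong(4,4,4)$, written additively. It satisfies \eqref{eq:rel} with trivial $\delta_i$, but it need not kill the $\rho_i$, whose $\Delta_i$ are unknown. We correct this by changing the multiplication. Sign changes fix $2M=2\Lambda/4\Lambda$ pointwise, so $2M\cong\mathbb F_2^3$ is central in $\Sigma$. Let $\lambda\colon\Sigma\to\Sigma/M=\mathbb F_2^4$ be the projection, with basis $\varepsilon_i=\lambda(\tau_i)$. For $m=(m_1,m_2,m_3)\in(2M)^3$ define a bilinear map $\beta\colon\mathbb F_2^4\times\mathbb F_2^4\to2M$ and a new product on the set $\Sigma$ by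
\[
\beta(x,y)=x_1y_3\,m_1+x_2y_1\,m_2+x_3y_2\,m_3,\qquad g*h=gh\cdot\beta(\lambda g,\lambda h).
\]
Both $(g*h)*f$ and $g*(h*f)$ equal $ghf$ times $\beta(\lambda g,\lambda h)+\beta(\lambda g,\lambda f)+\beta(\lambda h,\lambda f)$, so $*$ is associative; $1$ is the identity, and $g^{-1}\beta(\lambda g,\lambda g)$ is the inverse of $g$. Call this group $\Sigma(m)$; thus $\Sigma(0)=\Sigma$. The following properties are read off from the definition.
\begin{itemize}
\item[(i)] $g*h=gh$ if $g$ or $h$ lies in $M$. So $M$ is a subgroup with its old structure, $2M$ is central in $\Sigma(m)$, and $\lambda$ is a homomorphism on $\Sigma(m)$ with kernel $M$.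
\item[(ii)] $\Sigma(m)/2M=\Sigma/2M=\Pi/2\Lambda$ as groups.
\item[(iii)] The commutator in $\Sigma(m)$ is $[g,h]_*=[g,h]+\beta(\lambda g,\lambda h)+\beta(\lambda h,\lambda g)\in M$, because $[g,h]_*$ is the element $c\in M$ with $g*h=(h*g)*c$.
\item[(iv)] $\tau_i*\tau_i=1$, because $\beta(\varepsilon_i,\varepsilon_i)=0$. So there is a homomorphism $\theta_m\colon\hat\Gamma\to\Sigma(m)$ with $T_i\mapsto\tau_i$, and $\theta_m\equiv\theta_0\pmod{2M}$ by (ii).
\end{itemize}

\begin{lemma}\label{lem:twist}
For every $m$, $\theta_m$ induces a linear map $\bar R\to2M$ with $\theta_m(\rho_i)=\theta_0(\rho_i)+m_i$ for $i=1,2,3$, and the commutator subgroup of $\theta_m(\hat G)$ is $M$.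
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rigid} and (ii), $\theta_m$ modulo $2M$ is the composite $\hat\Gamma\to\Gamma\to\Gamma/\Gamma_3\cong\Pi/2\Lambda$. So $\theta_m(R)\subseteq2M$, and since $2M$ is central of exponent $2$, $\theta_m$ kills $R^2[R,\hat G]$.

Let $g=\theta_m(T_3T_4\Delta_1)$ and $g_0=\theta_0(T_3T_4\Delta_1)$. They differ by an element of $2M$, which is central in $\Sigma$, so $[\tau_1,g]=[\tau_1,g_0]=\theta_0(\rho_1)$. Also $\lambda g=\varepsilon_3+\varepsilon_4$, $\beta(\varepsilon_1,\varepsilon_3+\varepsilon_4)=m_1$ and $\beta(\varepsilon_3+\varepsilon_4,\varepsilon_1)=0$. By (iii), $\theta_m(\rho_1)=[\tau_1,g]_*=\theta_0(\rho_1)+m_1$. For $\rho_2$ and $\rho_3$ the same argument uses $\beta(\varepsilon_2,\varepsilon_1+\varepsilon_4)=m_2$, $\beta(\varepsilon_1+\varepsilon_4,\varepsilon_2)=0$ and $\beta(\varepsilon_3,\varepsilon_2+\varepsilon_4)=m_3$, $\beta(\varepsilon_2+\varepsilon_4,\varepsilon_3)=0$.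

The commutator subgroup of $\theta_m(\hat G)$ lies in $M$ by (iii). Its image modulo $2M$ corresponds to the commutator subgroup $G_2/\Gamma_3=\Gamma_2/\Gamma_3$ of $G/\Gamma_3$, that is, to $\Lambda/2\Lambda=M/2M$. A subgroup of $M$ that maps onto $M/2M$ is $M$ by (G2).
\end{proof}

\subsection{Proof of Theorem~\ref{thm:rank}}

(1) The rank was found above. Choosing $m_i=\theta_0(\rho_i)+2\mathbf e_i$ in Lemma~\ref{lem:twist} gives a linear map $\bar R\to 2M$ that sends $\rho_1,\rho_2,\rho_3$ to the basis $2\mathbf e_1,2\mathbf e_2,2\mathbf e_3$. So the classes of the $\rho_i$ in $\bar R$ are independent. Now choose $m_i=\theta_0(\rho_i)$ and put $\theta=\theta_m$. The linear map $\bar R\to2M$ kills three independent vectors, so by \eqref{eq:dimR} its image is $\theta(R)=\langle w\rangle$ for some $w\in2M$. Then $G=\hat G/R$ maps onto $\theta(\hat G)/\langle w\rangle$, and $N=G_2$ maps onto the commutator subgroup $M/\langle w\rangle$. If $w=0$ this is $(4,4,4)$. Otherwise $w=2u$ with $u\notin2M$, the element $u$ is part of a basis of $M$ over $\mathbb Z/4$,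 and $M/\langle w\rangle\cong(2,4,4)$. In both cases $N$ has $4$-rank at least $2$ and order at least $32$, and $|G|=8|N|\ge256$.

(2) In Proposition~\ref{prop:galois} the primes $P_i$ are arbitrary, so choose $P_4$ above $\mathfrak P$. The class of $\mathfrak P$ corresponds to the Frobenius element $\varphi\in N$ of $P_4$ in $L/k^1_+$. It lies in $\mathcal D_4$, so it commutes with $t_4$; but $t_4$ inverts $N$ by Theorem~\ref{thm:group}(2), so $\varphi=\varphi^{-1}$ and $\varphi^2=1$. A quadratic extension of $k^1_+$ unramified at finite primes lies in $L$. If $\mathfrak P$ is inert in it, then $\varphi$ has nontrivial image in a quotient of $N$ of order $2$, so $\varphi\notin N^2$. Write $N$ as a product of three nontrivial cyclic groups. Some coordinate of $\varphi$ generates its factor, and it is killed by $2$, so that factor has order $2$. By (1) the other two factors have order at least $4$.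

(3) Let $k$ be the field of Example~\ref{ex:main}, so $p_4=2$ and $k^1_+=K=\mathbb Q(\sqrt{-7},\sqrt{-31},\sqrt{-23},i)$. We show that every prime $\mathfrak P\mid2$ of $K$ is inert in $L_2=K(\sqrt{u_2})$; then (2) gives $4$-rank exactly $2$. Since $-7,-31,-23\equiv1\pmod8$ are squares in $\mathbb Q_2$, the completion of $K$ at $\mathfrak P$ is $\mathbb Q_2(i)$, with ring of integers $\mathbb Z_2[i]$ and residue field $\mathbb F_2$. There $u_2=9+4\sqrt7=9(1+4x)$ with $x=\sqrt7/9$, a unit because $\sqrt7=\pm i\sqrt{-7}$ and $\sqrt{-7}\in\mathbb Z_2^\times$. Suppose $1+4x=w^2$ with $w\in\mathbb Q_2(i)$. Then $y=(w-1)/2$ satisfies $y^2+y=x$, a monic equation over $\mathbb Z_2[i]$, so $y\in\mathbb Z_2[i]$. One of $y$, $y+1$ reduces to $0$ in $\mathbb F_2$, so $y(y+1)$ is not a unit, a contradiction. Thus $u_2$ is not a square in the completion and $\mathfrak P$ does not split in $L_2$. As $L_2/K$ is unramified at finite primes, $\mathfrak P$ is inert. \qed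

\begin{thebibliography}{9}

\bibitem{BC}
Elliot Benjamin and Mohamed Mahmoud Chems-Eddin,
\emph{On the Narrow 2-Class Field Tower of Some Real Quadratic Number Fields: Lengths Heuristics Follow-Up},
arXiv:2601.11773 (2026).

\bibitem{HS}
Hall and Senior,
\emph{The Groups of Order $2^n$ ($n\le 6$)}.

\end{thebibliography}
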